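\title{A one-ended cubic graph with a unique Hamilton cycle}

\begin{abstract}
A finite cubic graph never has exactly one Hamilton cycle. We construct an infinite cubic graph with one end that has exactly one Hamilton cycle, that is, exactly one spanning double ray. This gives a positive answer to a question of Mohar. The graph is $3$-connected. Local substitutions in it give one-ended cubic graphs with any prescribed finite positive number of Hamilton cycles, and $2^{\aleph_0}$ pairwise non-isomorphic uniquely Hamiltonian ones. We also show that no example exists among one-ended cubic graphs that are exhausted by finite sets with at most three leaving edges.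
\end{abstract}

\section{Introduction}\label{sec:intro}

In a finite graph all of whose degrees are odd, every edge lies on an even number of Hamilton cycles. This follows from a lemma of Thomason (1978), which we recall with its proof as Lemma~\ref{lem:parity}. In particular, no finite cubic graph has exactly one Hamilton cycle. We ask what remains of this for infinite graphs in which a Hamilton cycle closes up through a single point at infinity.

Graphs are simple unless they are called multigraphs, and terminology follows Diestel~\cite{Diestel}. A graph is \emph{$d$-regular} if every vertex has degree exactly $d$, and \emph{cubic} if it is $3$-regular; such graphs are locally finite, meaning that all degrees are finite. A \emph{ray} is a one-way infinite path, its subrays are its \emph{tails}, and a \emph{double ray} is a two-way infinite path. Two rays of a graph $\Gamma$ are \emph{equivalent} if for every finite set $S$ of vertices they have tails in the same component of $\Gamma-S$. The equivalence classes are the \emph{ends} of $\Gamma$, and $\Gamma$ is \emph{one-ended} if it has exactly one end. Ends count the directions to infinity that finite sets can separate: a double ray has two ends, and the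 square grid has one, since it stays connected when a finite box is deleted.

Regard a locally finite graph $\Gamma$ as a $1$-complex, and let $|\Gamma|$ be its Freudenthal compactification, which adds the ends as points at infinity. A \emph{circle} in $|\Gamma|$ is a homeomorphic image of $S^1$, a \emph{Hamilton circle} is a circle containing all vertices and all ends, and a \emph{Hamilton cycle} of $\Gamma$ is the subgraph induced by a Hamilton circle. For finite graphs this is the usual notion. In a one-ended graph the Hamilton cycles are the spanning double rays; Section~\ref{sec:tools} recalls why. A graph is \emph{uniquely Hamiltonian} if it has precisely one Hamilton cycle. The following question of Mohar (2007) is taken from Pitz~\cite{Pitz}.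

\begin{quote}
\emph{Does there exist a uniquely Hamiltonian, one-ended, $d$-regular graph for $d\ge 3$?}
\end{quote}

The case $d=2$ is empty: the components of a $2$-regular graph are cycles and double rays, so such a graph has no end or at least two. For $d=3$ one may well guess that the answer is no. Let $D$ be a spanning double ray of a one-ended cubic graph, take a long finite segment of $D$, and contract all vertices outside it to one vertex $w$, which stands in for the end. Then $D$ becomes a Hamilton cycle of a finite multigraph, and Lemma~\ref{lem:parity}, which puts no condition on the degree of $w$, gives a second one. Doing this for longer and longer segments, one hopes for a second double ray in the limit. The weak point is that the second cycles may differ from $D$ only near $w$, so that their limit is $D$ again. In the graph constructed here only $D$ survives in the limit.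

\begin{theorem}\label{thm:main}
The graph $G$ defined in Section~\ref{sec:graph} is a one-ended cubic graph with exactly one Hamilton cycle.
\end{theorem}

So the answer to the question is yes, already for $d=3$. The example does not depend on low connectivity, and it is one of many.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The graph $G$ of Theorem~\ref{thm:main} is $3$-connected.
\item[(b)] For every integer $m\ge 1$ there is a one-ended cubic graph with exactly $m$ Hamilton cycles.
\item[(c)] There are $2^{\aleph_0}$ pairwise non-isomorphic uniquely Hamiltonian one-ended cubic graphs.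
\end{enumerate}
\end{theorem}

For a set $X$ of vertices of a graph or multigraph $\Gamma$, let $\delta(X)$ be the set of edges between $X$ and $V(\Gamma)\setminus X$. The guess above is correct when the graph is thin enough near its end.

\begin{proposition}\label{prop:thin}
Let $\Gamma$ be a one-ended cubic graph whose vertex set is the union of finite sets $A_1\subsetneq A_2\subsetneq\cdots$ with $|\delta(A_n)|\le 3$ for all $n$. Then $\Gamma$ is not uniquely Hamiltonian.
\end{proposition}

The graph $G$ is exhausted by finite sets $V_n$ with $|\delta(V_n)|=5$. We do not settle whether a bound of $4$ can occur, nor the existence question for individual $d\ge 4$.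

\section{Double rays, cuts, and parity}\label{sec:tools}

We first recall why Hamilton cycles of a one-ended graph are its spanning double rays. Let $\Gamma$ be connected, locally finite and one-ended. Then $|\Gamma|$ is the one-point compactification $\Gamma\cup\{\omega\}$. Let $C$ be a Hamilton circle. The intersection of $C$ with the interior of an edge is closed there, because $C$ is compact, and open there, because $C$ is an open arc near each of its points. Hence $C\setminus\{\omega\}$ is a union of whole edges, that is, a spanning subgraph. It is homeomorphic to the real line, so it is connected, $2$-regular and infinite: a double ray. Conversely, both tails of a spanning double ray $D$ leave every finite subgraph, so they converge to $\omega$, and $D\cup\{\omega\}$ is a circle. From now on we work with spanning double rays only.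

All graphs that we construct are shown to be one-ended by the same test.

\begin{lemma}\label{lem:oneend}
Let $\Gamma$ be an infinite locally finite graph whose vertex set is the union of finite sets $W_1\subseteq W_2\subseteq\cdots$ such that $\Gamma-W_N$ is connected for every $N$. Then $\Gamma$ is one-ended.
\end{lemma}

\begin{proof}
Every infinite connected locally finite graph contains a ray, so $\Gamma-W_1$ does, and $\Gamma$ has an end. A finite set $S$ lies in some $W_N$. Every ray has a tail in $\Gamma-W_N$, which is a connected subgraph of $\Gamma-S$ and so lies in one component of $\Gamma-S$. Hence all rays are equivalent.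
\end{proof}

The next lemma describes how a Hamilton cycle passes through a finite set. For a subgraph $C$ and a vertex set $X$ we write $C[X]$ for the subgraph of $C$ induced on $X$.

\begin{lemma}\label{lem:cut}
Let $C$ be a spanning double ray of a graph $\Gamma$, or a Hamilton cycle of a finite multigraph $\Gamma$. Let $X$ be a finite nonempty set of vertices with $X\ne V(\Gamma)$. Then $C[X]$ is a disjoint union of $k\ge 1$ paths that cover $X$, and $C$ has exactly $2k$ edges in $\delta(X)$, one continuing each path at each end. In particular, if $|\delta(X)|\le 3$, then $C$ has exactly two edges in $\delta(X)$, and $C[X]$ is a Hamilton path of $\Gamma[X]$ joining their ends in $X$.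
\end{lemma}

\begin{proof}
The vertices of $\Gamma$ are ordered by $C$, like $\mathbb{Z}$ or cyclically. The set $X$ splits into $k\ge1$ maximal intervals of this order. Each is finite and is not the whole order, so it spans a path of $C$ that is preceded and followed by an edge of $C$ in $\delta(X)$. These $2k$ edges are distinct, and every edge of $C$ in $\delta(X)$ is one of them.
\end{proof}

\begin{lemma}[Thomason 1978]\label{lem:parity}
Let $M$ be a finite loopless multigraph with at least $3$ vertices, and let $e=wy$ be an edge such that all vertices other than $w$ and $y$ have odd degree. Then the number of Hamilton cycles of $M$ through $e$ is even.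
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the set of Hamilton paths of $M$ that start with $w,e,y$. For $P\in\mathcal P$ let $z_P$ be the last vertex; it differs from $w$ and $y$ because $M$ has at least three vertices. Let $\mu(z,w)$ be the number of edges joining $z$ and $w$. A Hamilton cycle through $e$ is the same as a path $P\in\mathcal P$ together with an edge from $z_P$ to $w$. So we must show that $\sum_{P\in\mathcal P}\mu(z_P,w)$ is even.

Define an auxiliary graph on $\mathcal P$. Let $P\in\mathcal P$ and $z=z_P$, and let $f=zu$ be an edge not on $P$ with $u\neq w$. Let $g$ be the edge of $P$ that follows $u$, and $u^+$ its other end. Then $P'=P+f-g$ follows $P$ from $w$ to $u$, jumps to $z$ along $f$, and runs backwards along $P$ to $u^+$. (If $f$ is parallel to the last edge of $P$, then $u^+=z$, and $f$ simply replaces that edge.) Since $u\ne w$, we have $g\neq e$, so $P'\in\mathcal P$. Join $P$ to $P'$. The relation is symmetric: $P'$ ends at $u^+$, the edge $g=u^+u$ is not on $P'$, the edge of $P'$ following $u$ is $f$, and $P'+g-f=P$. Different edges $f$ give different paths $P'$, since $f$ is the only edge of $P'$ not on $P$.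

Of the edges at $z$, one lies on $P$, and $\mu(z,w)$ others go to $w$. So $P$ has degree $\deg(z)-1-\mu(z,w)$ in the auxiliary graph, and this is congruent to $\mu(z,w)$ modulo $2$ because $\deg(z)$ is odd. The degree sum of a finite graph is even, which gives the claim.
\end{proof}

\section{The graph $G$}\label{sec:graph}

In a one-ended graph the two halves of a spanning double ray run side by side toward the same end, and they can usually trade vertices in many ways. The construction removes this freedom with two devices. The first is a $4$-cycle whose vertices are alternately entrances and exits; a spanning double ray can pass through it only from an entrance to an exit, so each half moves forward and never turns around. The second is a wiring of infinitely many such $4$-cycles so tight that two forward-moving rays can visit all of them in only one way.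

The vertices of $G$ are $x,y,z$ and $a_n,a_n',b_n,b_n'$ for $n\ge1$. The edges are
\begin{itemize}
\item the \emph{core edges} $xy$ and $yz$;
\item the \emph{stubs} $xa_1$, $xa_2$, $zb_1$, $yb_2$, $zb_3$;
\item for every $n\ge1$, the edges of the $4$-cycle $Q_n=a_n\,a_n'\,b_n\,b_n'\,a_n$, called the $n$th \emph{gadget};
\item for every $n\ge1$, the edges $a_n'a_{n+2}$ and $b_n'b_{n+3}$.
\end{itemize}
See Figure~\ref{fig:G}. Put $V_n=\{x,y,z\}\cup V(Q_1)\cup\dots\cup V(Q_n)$ for $n\ge0$; the set $V_0$ is the \emph{core}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={font=\scriptsize,inner sep=2pt}]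
\clip (-0.5,-1.3) rectangle (13.8,2.4);
\foreach \n in {1,...,8}{
  \coordinate (a\n) at ({2.4*\n},1.4); \coordinate (c\n) at ({2.4*\n+1},1.4);
  \coordinate (b\n) at ({2.4*\n},0);   \coordinate (d\n) at ({2.4*\n+1},0);}
\coordinate (x) at (1,1.4); \coordinate (y) at (0.2,0.7); \coordinate (z) at (1,0);
\draw (x)--(a1) (b1)--(c1) (z) to[bend right=30] (b3);
\draw (y) .. controls (-0.4,-1.2) and (3.6,-1.2) .. (b2);
\foreach \n/\m in {1/4,2/5,3/6,4/7,5/8} \draw (d\n) to[bend right=30] (b\m);
\foreach \n in {2,...,5} \draw (a\n)--(c\n);
\draw[line width=1.5pt] (x)--(y)--(z)--(b1)--(d1)--(a1)--(c1);
\draw[line width=1.5pt] (x) to[bend left=35] (a2);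
\foreach \n/\m in {1/3,2/4,3/5,4/6,5/7} \draw[line width=1.5pt] (c\n) to[bend left=35] (a\m);
\foreach \n in {2,...,5} \draw[line width=1.5pt] (a\n)--(d\n)--(b\n)--(c\n);
\foreach \n in {1,...,5}{
  \fill (a\n) circle (2.3pt) node[below left] {$a_{\n}$};
  \fill (c\n) circle (2.3pt) node[below right] {$a'_{\n}$};
  \fill (b\n) circle (2.3pt) node[above left] {$b_{\n}$};
  \fill (d\n) circle (2.3pt) node[above right] {$b'_{\n}$};}
\fill (x) circle (2.3pt) node[below right] {$x$};
\fill (y) circle (2.3pt) node[left] {$y$};
\fill (z) circle (2.3pt) node[above right] {$z$};
\end{tikzpicture}
\caption{The core $x,y,z$ and the first five gadgets of the cubic graph $G$. Each gadget is a $4$-cycle, drawn with two crossing edges. Upper arcs skip one gadget and lower arcs skip two. The thick edges form the unique spanning double ray.}\label{fig:G}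
\end{figure}

\begin{lemma}\label{lem:basic}
The graph $G$ is simple, cubic and connected, and $G-V_N$ is connected for every $N\ge0$. Hence $G$ is one-ended.
\end{lemma}

\begin{proof}
No edge is listed twice and none is a loop. Each of $a_n,b_n$ has two edges in $Q_n$ and one more edge, its \emph{in-edge}. The in-edge of $a_n$ comes from $x$ if $n\le2$ and from $a'_{n-2}$ otherwise; the in-edge of $b_n$ comes from $z,y,z$ for $n=1,2,3$ and from $b'_{n-3}$ otherwise. Each of $a_n',b_n'$ has two edges in $Q_n$ and one more edge, its \emph{out-edge} $a_n'a_{n+2}$ or $b_n'b_{n+3}$. The neighbors of the core vertices are $N(x)=\{y,a_1,a_2\}$, $N(y)=\{x,z,b_2\}$, $N(z)=\{y,b_1,b_3\}$.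

In $G-V_N$, the edges $a_n'a_{n+2}$ connect all gadgets $Q_n$ with $n>N$ of the same parity, and the edge $b'_{N+1}b_{N+4}$ connects the two parity classes. So $G-V_N$ is connected, and $G$ is connected because the path $xyz$ is joined to $Q_1$. Lemma~\ref{lem:oneend} shows that $G$ is one-ended.
\end{proof}

The wiring is best described by five rays, which we call \emph{tracks}:
\[
\begin{array}{ll}
\alpha_1=x\,a_1a_1'\,a_3a_3'\,a_5\cdots, & \beta_1=z\,b_1b_1'\,b_4b_4'\,b_7\cdots,\\
\alpha_2=x\,a_2a_2'\,a_4a_4'\,a_6\cdots, & \beta_2=y\,b_2b_2'\,b_5b_5'\,b_8\cdots,\\
 & \beta_3=z\,b_3b_3'\,b_6b_6'\,b_9\cdots.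
\end{array}
\]
We extend the indices by $\alpha_{n+2}=\alpha_n$ and $\beta_{n+3}=\beta_n$, so that $\alpha_n$ is the track through $a_n,a_n'$ and $\beta_n$ is the track through $b_n,b_n'$. The tracks through $Q_n$ form the set $P_n=\{\alpha_n,\beta_n\}$. Since $\alpha_i=\alpha_j$ exactly when $2\mid i-j$, and $\beta_i=\beta_j$ exactly when $3\mid i-j$, we have for all $n\ge1$
\begin{equation}\label{eq:P}
P_n\cap P_{n+1}=\emptyset,\qquad P_n\cap P_{n+2}=\{\alpha_n\}.
\end{equation}
Every edge of $G$ that is neither a core edge nor an edge of a gadget is the in-edge of exactly one vertex and lies on exactly one track. Each track starts in the core and then meets gadgets of increasing index, so it leaves $V_n$ exactly once. Therefore $\delta(V_n)$ consists of exactly five edges, one on each track.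

\begin{remark}\label{rem:shift}
The shift $3$ is the smallest that works alongside the shift $2$. Replace the edges $b_n'b_{n+3}$ by $b_n'b_{n+k}$ and attach any finite core that makes the graph cubic. For $k=1$ there are three tracks, so $|\delta(V_n)|=3$ and Proposition~\ref{prop:thin} excludes unique Hamiltonicity. For $k=2$ the odd and the even gadgets lie in different components once the core is deleted, so there is more than one end.
\end{remark}

\section{Two tokens on five tracks}\label{sec:unique}

Throughout this section $D$ is an arbitrary spanning double ray of $G$. We determine $D$ completely, starting with its behavior inside one gadget. Let $U_n$ be the set of vertices of $Q_n$ whose in-edge or out-edge lies in $D$.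

\begin{lemma}\label{lem:gadget}
For every $n\geq 1$, the graph $D\cap Q_n$ consists of one or two disjoint paths that cover $V(Q_n)$. Each path joins a vertex of $\{a_n,b_n\}$ to a vertex of $\{a_n',b_n'\}$, and $U_n$ is the set of ends of these paths. If $|U_n|=2$, then $D\cap Q_n$ is $Q_n$ minus the edge that joins the two vertices of $U_n$.
\end{lemma}

\begin{proof}
The cycle $Q_n$ is an induced subgraph of $G$, and $\delta(V(Q_n))$ consists of four edges, one at each vertex. By Lemma~\ref{lem:cut}, $D\cap Q_n$ consists of $k$ paths covering $V(Q_n)$, and $|U_n|=2k$ with $k\in\{1,2\}$. If $k=1$, the path is a Hamilton path of the $4$-cycle, so it is $Q_n$ minus an edge, and $U_n$ is the set of ends of that edge. If $k=2$, every vertex of $Q_n$ lies in $U_n$ and so has exactly one edge of $D$ inside $Q_n$; the two paths are the edges of a perfect matching of $Q_n$. In both cases the ends of each path are adjacent on $Q_n$. Since $Q_n$ alternates between $\{a_n,b_n\}$ and $\{a_n',b_n'\}$, one end lies in each set.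
\end{proof}

To follow $D$ from gadget to gadget, we record which edges of the cuts $\delta(V_n)$ it uses. For $n\geq 0$ let $T_n$ be the set of tracks whose edge in $\delta(V_n)$ lies in $D$.

\begin{lemma}\label{lem:two}
For all $n\ge1$,
\begin{equation}\label{eq:T}
T_n\setminus P_n=T_{n-1}\setminus P_n,\qquad |T_n\cap P_n|=|T_{n-1}\cap P_n|\ge1.
\end{equation}
Moreover, $|T_n|=2$ for all $n\ge0$.
\end{lemma}

\begin{proof}
The cut $\delta(V_n)$ arises from $\delta(V_{n-1})$ by replacing the two in-edges of $Q_n$ with its two out-edges, which lie on the same two tracks $\alpha_n,\beta_n$. The edges on the other three tracks are the same in both cuts. By Lemma~\ref{lem:gadget}, $D$ contains as many in-edges of $Q_n$ as out-edges, and at least one. This proves \eqref{eq:T}, and it follows that $|T_n|=|T_0|$ for all $n$. Lemma~\ref{lem:cut} gives $|T_0|\ge2$.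

For the upper bound, let $pq\in D$ with $p\in V_0$ and $q\notin V_0$, and follow $D$ from $p$ through $q$. It enters a gadget by an in-edge. By Lemma~\ref{lem:gadget} it leaves by an out-edge, which is an in-edge of a gadget of larger index, and so on forever. So it never returns to $V_0$. Thus, in each of the two directions along $D$, at most one edge is traversed from $V_0$ to its complement. Every edge of $D$ in $\delta(V_0)$ is traversed outward in one of the two directions, so $|T_0|\le2$.
\end{proof}

We may now think of two tokens, the two halves of $D$, and of $T_n$ as the tracks they occupy at time $n$. By \eqref{eq:T}, the gadget $Q_n$ must be visited by a token that sits on a track of $P_n$ at time $n-1$. A token visiting $Q_n$ may leave on either track of $P_n$, and a token not visiting $Q_n$ keeps its track. The following case shows why the freedom to change tracks cannot be used.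

\begin{example}\label{ex:switch}
Suppose that $T_1=\{\alpha_1,\alpha_2\}$, so that the tokens are heading for $a_3$ and $a_2$. The token on $\alpha_2$ must cover $Q_2$ alone, and it can do so in two ways: by $a_2\,b_2'\,b_2\,a_2'$, staying on $\alpha_2$, or by $a_2\,a_2'\,b_2\,b_2'$, switching to $\beta_2$. Suppose it switches. Its next gadget is $Q_5$. The other token covers $Q_3$ and leaves it from $a_3'$ toward $Q_5$ or from $b_3'$ toward $Q_6$. Both tokens have jumped over $Q_4$, and neither can turn back. So the switch is impossible, although this becomes visible only two gadgets later.
\end{example}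

The same argument works at every time. The first part of \eqref{eq:P} makes the tokens alternate, so the token leaving $Q_n$ has to serve $Q_{n+2}$, and the second part leaves it only one track on which to get there.

\begin{lemma}\label{lem:forced}
For all $n\ge 1$ we have $T_n\cap P_n=\{\alpha_n\}$ and $|T_n\cap P_{n+1}|=1$. For all $n\ge2$ we have $T_n=\{\alpha_1,\alpha_2\}$.
\end{lemma}

\begin{proof}
Let $n\ge1$. By \eqref{eq:T}, applied to $n$ and to $n+1$, the set $T_n$ meets both $P_n$ and $P_{n+1}$. These sets are disjoint and $|T_n|=2$, so $T_n=\{\tau,\sigma\}$ with $\tau\in P_n$ and $\sigma\in P_{n+1}$. By \eqref{eq:T} for $n+1$ we have $T_{n+1}=\{\tau,\gamma\}$ with $\gamma\in P_{n+1}$. By \eqref{eq:T} for $n+2$, the set $T_{n+1}$ meets $P_{n+2}$. As $\gamma\in P_{n+1}$ is not in $P_{n+2}$, we get $\tau\in P_n\cap P_{n+2}=\{\alpha_n\}$. This proves the first statement, and it shows that $\alpha_n\in T_{n+1}$. Since also $\alpha_{n+1}\in T_{n+1}$, we obtain $T_{n+1}=\{\alpha_n,\alpha_{n+1}\}=\{\alpha_1,\alpha_2\}$.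
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:basic}, $G$ is cubic and one-ended. Let $D$ be a spanning double ray. Lemma~\ref{lem:forced} determines $T_n$ for $n\ge2$ and gives $T_1=\{\alpha_1,\sigma\}$ with $\sigma\in P_2=\{\alpha_2,\beta_2\}$. By \eqref{eq:T} for $n=1$,
\[
T_0=\{\rho,\sigma\}\quad\text{with }\rho\in\{\alpha_1,\beta_1\},\ \sigma\in\{\alpha_2,\beta_2\}.
\]
So the gadgets leave four possibilities for $T_0$, and the core is built to admit exactly one of them.

Summing the degrees in $D$ of $x,y,z$ gives $6=2\,|D\cap\{xy,yz\}|+|T_0|$. Since $|T_0|=2$, both $xy$ and $yz$ lie in $D$. Then $y$ has its two edges in $D$, so the stub $yb_2$ is not in $D$; thus $\beta_2\notin T_0$ and $\sigma=\alpha_2$. The vertex $x$ has the edges $xy$ and $xa_2$ in $D$, so the stub $xa_1$ is not in $D$; thus $\alpha_1\notin T_0$ and $\rho=\beta_1$. We conclude that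
\[
T_0=\{\alpha_2,\beta_1\},\qquad T_n=\{\alpha_1,\alpha_2\}\quad(n\ge1).
\]
The in-edges of $Q_n$ lie in $\delta(V_{n-1})$ and its out-edges lie in $\delta(V_n)$, so this determines all edges of $D$ outside the gadgets: $U_1=\{b_1,a_1'\}$, and $U_n=\{a_n,a_n'\}$ for $n\ge2$. By Lemma~\ref{lem:gadget}, $D\cap Q_1$ is the path $b_1b_1'a_1a_1'$, and $D\cap Q_n$ is the path $a_nb_n'b_na_n'$ for $n\ge2$. Hence $D$ can only be
\[
\cdots\ a_4'\,b_4\,b_4'\,a_4\ \ a_2'\,b_2\,b_2'\,a_2\ \ x\,y\,z\ \ b_1\,b_1'\,a_1\,a_1'\ \ a_3\,b_3'\,b_3\,a_3'\ \ a_5\,b_5'\,b_5\,a_5'\ \cdots
\]
with the even gadgets on the left and the odd gadgets on the right. Conversely, consecutive vertices in this sequence are joined by an edge of a gadget, by one of $xa_2$, $xy$, $yz$, $zb_1$, or by an edge $a_n'a_{n+2}$, and every vertex of $G$ occurs exactly once. So the sequence is a spanning double ray, and it is the only one.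
\end{proof}

\section{Three-connectivity}\label{sec:conn}

A graph with more than three vertices is \emph{$3$-connected} if it stays connected after the deletion of any set of at most two vertices. In a cubic graph a small vertex separator gives a small edge cut, so we first bound edge cuts of $G$ from below. Deleting the core vertices from the five tracks leaves five disjoint rays that cover $V(G)\setminus V_0$; we call them \emph{rails}. The edges of $G$ not on rails are $xy$ and $yz$, the five stubs, one at the first vertex of each rail, and the \emph{rungs} $a_nb_n'$ and $b_na_n'$. Each vertex outside the core lies on exactly one rung, and each rung joins two different rails.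

\begin{lemma}\label{lem:edgecut}
Every finite nonempty set $X\subseteq V(G)$ satisfies $|\delta(X)|\ge3$.
\end{lemma}

\begin{proof}
If $X\subseteq V_0$, then $|\delta(X)|$ equals $3$ for the singletons, $4,4,6$ for $\{x,y\}$, $\{y,z\}$, $\{x,z\}$, and $5$ for $V_0$. Now let $X\not\subseteq V_0$, suppose that $|\delta(X)|\le2$, and put $Y=X\cap V_0$. If a rail meets $X$, then the rail edge after its last vertex in $X$ belongs to $\delta(X)$. So $X$ meets one or two rails. Note also that an edge of $\delta(Y)$ lies in $\delta(X)$ unless it is a stub whose end outside the core is in $X$, and that no edge of $\delta(Y)$ is a rail edge or a rung.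

Suppose $X$ meets only the rail $R$. The rung at each vertex of $X\cap R$ leads to another rail, so it lies in $\delta(X)$. Together with the rail edge found above, this forces $X\cap R=\{v\}$, and $\delta(X)$ consists of the rung at $v$ and the rail edge after $v$. The third edge at $v$ is not in $\delta(X)$, so its other end is in $X$ and hence in $Y$. Thus $Y\ne\emptyset$ and $|\delta(Y)|\ge3$. Only one edge of $\delta(Y)$, the stub at $v$, fails to lie in $\delta(X)$. The others lie in $\delta(X)$ and are neither rail edges nor rungs, a contradiction.

Suppose $X$ meets two rails. Then $\delta(X)$ consists of one edge of each. If $X$ did not meet one of them in an initial segment, some vertex of $X$ on that rail would have its predecessor outside $X$, giving a further edge of $\delta(X)$. So $X$ contains the first vertices of both rails. The stubs there are not in $\delta(X)$, so $Y\neq\emptyset$ and $|\delta(Y)|\ge3$. Only these two stubs fail to lie in $\delta(X)$, so some edge of $\delta(Y)$ lies in $\delta(X)$. It is not a rail edge, a contradiction.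
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $|S|\le2$ and suppose that $G-S$ is disconnected. Choose $N$ with $S\subseteq V_N$. The connected graph $G-V_N$ lies in one component of $G-S$, so the vertex set $X$ of any other component is contained in $V_N$ and is finite. Let $S'$ be the set of vertices of $S$ with at least two neighbors in $X$, and put $X'=X\cup S'$. Each vertex of $S'$ has degree $3$, so at most one of its edges leaves $X'$. Every other edge of $\delta(X')$ joins $X$ to a vertex of $S\setminus S'$, and each such vertex has at most one neighbor in $X$. Hence $|\delta(X')|\le|S'|+|S\setminus S'|\le2$, contradicting Lemma~\ref{lem:edgecut}.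
\end{proof}

\section{Substituting finite graphs for vertices}\label{sec:subst}

Let $D$ be the unique spanning double ray of $G$. Parts (b) and (c) of Theorem~\ref{thm:more} come from replacing vertices of $G$ by finite graphs. The three edges at a vertex become a cut with three edges, which a spanning double ray crosses exactly twice, so the inserted graph is traversed as the vertex was. Call a finite connected graph a \emph{piece} if it has three vertices of degree $2$, its \emph{terminals}, and all other vertices have degree $3$.

\begin{lemma}\label{lem:subst}
Let $Z\subseteq V(G)$. For each $v\in Z$, replace $v$ by a piece $K_v$, attaching the three edges at $v$ to the three terminals, one to each. The resulting graph $G^*$ is cubic and one-ended. Its spanning double rays are exactly the graphs obtained from $D$ by replacing each $v\in Z$ with a Hamilton path of $K_v$ between the two terminals that carry the edges of $D$ at $v$.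
\end{lemma}

\begin{proof}
The graph $G^*$ is simple because $G$ and the pieces are, and each terminal gains one edge, so $G^*$ is cubic. Let $W_N$ consist of the vertices of $V_N\setminus Z$ and of the pieces $K_v$ with $v\in V_N\cap Z$. These sets are finite and exhaust $V(G^*)$. The graph $G^*-W_N$ is connected, because the pieces are connected and contracting them gives the connected graph $G-V_N$. By Lemma~\ref{lem:oneend}, $G^*$ is one-ended.

Let $D^*$ be a spanning double ray of $G^*$. By Lemma~\ref{lem:cut}, $D^*$ meets each $K_v$ in a Hamilton path between two terminals, that is, in a finite segment of $D^*$. Contracting all these disjoint segments gives a two-way infinite sequence in which every vertex of $G$ occurs once and consecutive vertices are adjacent. This is a spanning double ray of $G$, hence equal to $D$, and so $D^*$ has the stated form. Conversely, inserting such paths into $D$ gives a two-way infinite path through all vertices of $G^*$.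
\end{proof}

For part (b) we need a piece with exactly $m$ Hamilton paths between two of its terminals. Let $n=m+2\ge3$. The \emph{prism} over the $n$-cycle consists of two cycles $u_0u_1\cdots u_{n-1}u_0$ and $w_0w_1\cdots w_{n-1}w_0$ and the edges $u_iw_i$. Let $K$ be the prism minus $u_0$. It is a piece with terminals $u_1$, $u_{n-1}$, $w_0$. For $1\le i\le n-2$ it contains the Hamilton path
\[
R_i=u_1u_2\cdots u_i\ w_iw_{i-1}\cdots w_1\ w_0\ w_{n-1}w_{n-2}\cdots w_{i+1}\ u_{i+1}u_{i+2}\cdots u_{n-1}.
\]
For $n=3$ this is the single path $u_1w_1w_0w_2u_2$.

\begin{lemma}\label{lem:prism}
The Hamilton paths of $K$ from $u_1$ to $u_{n-1}$ are exactly $R_1,\dots,R_{n-2}$.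
\end{lemma}

\begin{proof}
Let $R$ be such a path. The vertex $w_0$ has degree $2$ and is not an end of $R$, so $R$ contains $w_1w_0w_{n-1}$. Hence $R-w_0$ consists of two disjoint paths that cover the ladder $K-w_0$, and their ends are the four corners $u_1,w_1,u_{n-1},w_{n-1}$. Call $\{u_i,w_i\}$ the $i$th \emph{column} ($1\le i\le n-1$), call $u_iw_i$ its \emph{vertical} edge, and call the two edges $u_iu_{i+1}$, $w_iw_{i+1}$ the $i$th \emph{gap}. The path containing $u_1$ ends at $w_{n-1}$ or at $w_1$.

Suppose the paths join $u_1$ to $w_{n-1}$ and $w_1$ to $u_{n-1}$. Each uses an edge of every gap, so all gap edges are used. A corner has degree $1$ in $R-w_0$ and lies on one gap edge; every other vertex has degree $2$ and lies on two gap edges. So no vertical edge is used, and the path from $u_1$ ends at $u_{n-1}$, a contradiction.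

So a path $R'$ joins $u_1$ to $w_1$ and a path $R''$ joins $w_{n-1}$ to $u_{n-1}$. Each has both ends in one column, so it uses $0$ or $2$ edges of every gap. Being connected, $R'$ meets exactly the columns $1,\dots,i$ for some $i$. It uses both edges of each gap between them, and it contains both vertices of each of these columns (for $i=1$ they are its ends). In the same way $R''$ contains both vertices of the columns $j,\dots,n-1$ for some $j$, both edges of each gap between them, and no other vertex. The paths are disjoint and cover the ladder, so $j=i+1$ and $1\le i\le n-2$. Apart from gap edges, $R'$ has only vertical edges. The gap edges of $R'$ form the two paths $u_1\cdots u_i$ and $w_1\cdots w_i$, and the only way to add vertical edges so as to get a path with ends $u_1$ and $w_1$ is to add $u_iw_i$ alone. By the mirror image of this argument, the only vertical edge of $R''$ is $u_{i+1}w_{i+1}$. Hence $R=R_i$.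
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Take any vertex $v$ of $G$, with edges $e_1,e_2\in D$ and $e_3\notin D$. Replace $v$ by $K$, attaching $e_1,e_2,e_3$ to $u_1,u_{n-1},w_0$. The paths $R_i$ are distinct, since $R_i$ is the only one that avoids $u_iu_{i+1}$. By Lemmas~\ref{lem:subst} and~\ref{lem:prism}, the resulting graph is cubic, one-ended, and has exactly $n-2=m$ spanning double rays.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
For $X\subseteq V(G)$ let $G_X$ arise from $G$ by replacing each vertex of $X$ with a triangle. A triangle is a piece with exactly one Hamilton path between any two of its vertices. By Lemma~\ref{lem:subst}, $G_X$ is cubic, one-ended and uniquely Hamiltonian. It remains to count isomorphism classes, and for this we recover $X$ from $G_X$ up to an automorphism of $G$.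

First, $G$ has no triangle. The set $I=\{a_n,b_n:n\ge1\}$ is independent, and the only edges with both ends outside $I$ are $xy$ and $yz$. A triangle has at most one vertex in $I$, so it contains $xy$ or $yz$. But the neighborhoods listed in the proof of Lemma~\ref{lem:basic} show that $x,y$ have no common neighbor, and neither have $y,z$.

Next, the triangles of $G_X$ are exactly the inserted ones. Call an edge of $G_X$ \emph{old} if it is not in an inserted triangle; old edges correspond to the edges of $G$. A triangle of $G_X$ with three old edges would contract to a triangle of $G$, and one with exactly two old edges would contract to a pair of parallel edges of $G$. So at least two of its edges are not old. They share a vertex, so they lie in the same inserted triangle, which is then the given triangle.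

Hence an isomorphism $G_X\to G_Y$ maps inserted triangles onto inserted triangles, and contracting them gives an automorphism of $G$ that maps $X$ onto $Y$. Every automorphism of $G$ maps the unique spanning double ray $D$ to itself, and it is determined by its action on $V(D)=V(G)$. So the automorphism group of $G$ embeds in that of a double ray, the infinite dihedral group, which is countable. For each $X$ there are thus only countably many $Y$ with $G_Y\cong G_X$. Since there are $2^{\aleph_0}$ sets $X$, there are $2^{\aleph_0}$ isomorphism classes.
\end{proof}

\section{Cuts with at most three edges}\label{sec:thin}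

We prove Proposition~\ref{prop:thin} by completing the argument sketched in the introduction. The task is to fix a Hamilton cycle of one finite quotient that differs from $D$, and to show that it extends to all later quotients. With three edges in each cut, parity forces this.

To \emph{contract} a set $Y$ of vertices of a multigraph $M$ means to identify $Y$ to one vertex, delete loops and keep parallel edges. The result is denoted $M/Y$, and its edges are the edges of $M$ with at least one end outside $Y$. We identify a Hamilton cycle with its edge set. Across a cut with three edges, Hamilton cycles split into two independent halves.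

\begin{lemma}\label{lem:glue}
Let $M$ be a finite loopless multigraph whose vertex set is partitioned into sets $X,Y$ with $|X|,|Y|\ge2$ and $|\delta(X)|=3$. Every Hamilton cycle of $M$ contains exactly two edges of $\delta(X)$. For each pair $\pi$ of edges of $\delta(X)$, the map $C\mapsto(C\cap E(M/Y),\,C\cap E(M/X))$ is a bijection from the Hamilton cycles of $M$ containing $\pi$ onto the pairs formed by a Hamilton cycle of $M/Y$ containing $\pi$ and a Hamilton cycle of $M/X$ containing $\pi$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cut}, applied to $X$ and to $Y$, a Hamilton cycle $C$ consists of a pair $\pi\subseteq\delta(X)$, a Hamilton path of $M[X]$ joining the ends of $\pi$ in $X$, and a Hamilton path of $M[Y]$ joining the ends of $\pi$ in $Y$. Conversely, any two such paths form a Hamilton cycle together with $\pi$. A Hamilton cycle of $M/Y$ containing $\pi$ is the same as $\pi$ together with a path of the first kind, and a Hamilton cycle of $M/X$ containing $\pi$ is the same as $\pi$ together with a path of the second kind.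
\end{proof}

We use K\"onig's infinity lemma in the following form: if $\mathcal L_2,\mathcal L_3,\dots$ are nonempty finite sets and $f_m\colon\mathcal L_{m+1}\to\mathcal L_m$ are maps, then there are elements $C_m\in\mathcal L_m$ with $f_m(C_{m+1})=C_m$ for all $m\geq 2$.

\begin{proof}[Proof of Proposition~\ref{prop:thin}]
Suppose that $\Gamma$ has exactly one spanning double ray $D$. After discarding at most two of the sets we may assume $|A_1|\ge2$. Let $\Gamma_n$ be the finite multigraph obtained from $\Gamma$ by contracting $V(\Gamma)\setminus A_n$ to a vertex $w$. It has at least three vertices, the vertices in $A_n$ have degree $3$, and the edges at $w$ are those of $\delta(A_n)$. For a pair $\pi$ of edges of $\delta(A_n)$, let $h_n(\pi)$ be the number of Hamilton cycles of $\Gamma_n$ containing $\pi$.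

\medskip\noindent\emph{Step 1: for every $n$ we have $|\delta(A_n)|=3$, and all three numbers $h_n(\pi)$ are odd.}
By Lemma~\ref{lem:cut}, $D$ contains exactly one pair $\pi_n$ of edges of $\delta(A_n)$, and $D[A_n]$ is a Hamilton path of $\Gamma[A_n]$. So $D\cap E(\Gamma_n)$ is a Hamilton cycle of $\Gamma_n$ containing $\pi_n$. Another such cycle would give another Hamilton path of $\Gamma[A_n]$ with the same ends, and substituting it for $D[A_n]$ would give a second spanning double ray. Hence $h_n(\pi_n)=1$. By Lemma~\ref{lem:parity}, for each $e\in\delta(A_n)$ the sum of $h_n(\pi)$ over all pairs $\pi\ni e$ is even. If $|\delta(A_n)|=2$, this sum is $h_n(\pi_n)=1$, a contradiction. So $|\delta(A_n)|=3$. There are three pairs, and any two of them are exactly the pairs containing their common edge. Therefore the three numbers $h_n(\pi)$ have the same parity, and they are odd because $h_n(\pi_n)=1$.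

\medskip\noindent\emph{Step 2: for every $m>1$, every Hamilton cycle of $\Gamma_1$ has the form $C\cap E(\Gamma_1)$ for a Hamilton cycle $C$ of $\Gamma_m$.}
The part of $\Gamma_m$ that an extension has to cover is described by $H_m=\Gamma_m/A_1$; let $u$ be the vertex obtained from $A_1$. Besides $u$ and $w$, the multigraph $H_m$ has the vertices of $A_m\setminus A_1\neq\emptyset$, and by Step~1 all its degrees are $3$. For a pair $\pi\subseteq\delta(A_1)$ let $r(\pi)$ be the number of Hamilton cycles of $H_m$ containing $\pi$. Apply Lemma~\ref{lem:glue} to $M=\Gamma_m$ and $X=A_1$; the two quotients are $\Gamma_1$ and $H_m$. Counting all Hamilton cycles of $\Gamma_m$ by their pair $\rho$ at $w$ and by their pair $\pi$ in $\delta(A_1)$ gives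
\[
\sum_{\rho\subseteq\delta(A_m)}h_m(\rho)=\sum_{\pi\subseteq\delta(A_1)}h_1(\pi)\,r(\pi).
\]
The left side is a sum of three odd numbers, and each $h_1(\pi)$ is odd, so $\sum_\pi r(\pi)$ is odd. Lemma~\ref{lem:parity}, applied to the three edges of $H_m$ at $u$, shows as in Step~1 that the three numbers $r(\pi)$ have the same parity. Their sum is odd, so each is odd, and in particular $r(\pi)\ge1$. By Lemma~\ref{lem:glue}, a Hamilton cycle of $\Gamma_1$ with pair $\pi$ can be glued to one of the cycles counted by $r(\pi)$.

\medskip\noindent\emph{Step 3: a second double ray.}
Choose a pair $\pi\ne\pi_1$ in $\delta(A_1)$. Since $h_1(\pi)$ is odd, $\Gamma_1$ has a Hamilton cycle $L$ containing $\pi$. For $m\ge2$ let $\mathcal L_m$ be the set of Hamilton cycles $C$ of $\Gamma_m$ with $C\cap E(\Gamma_1)=L$. It is finite, and nonempty by Step~2. If $C\in\mathcal L_{m+1}$, then Lemma~\ref{lem:glue}, applied to $\Gamma_{m+1}$ and $X=A_m$, shows that $f_m(C)=C\cap E(\Gamma_m)$ is a Hamilton cycle of $\Gamma_m$, and it lies in $\mathcal L_m$ because $E(\Gamma_1)\subseteq E(\Gamma_m)$. K\"onig's lemma gives cycles $C_m\in\mathcal L_m$ with $C_m=C_{m+1}\cap E(\Gamma_m)$.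

Let $D'$ be the spanning subgraph of $\Gamma$ with edge set $\bigcup_m C_m$. Then $D'\cap E(\Gamma_m)=C_m$. So every vertex of $A_m$ has degree $2$ in $D'$, and $D'[A_m]=C_m-w$ is a path through all of $A_m$. Any two vertices lie in some $A_m$, so $D'$ is connected, and any cycle of $D'$ would lie in some path $D'[A_m]$, so $D'$ is acyclic. A connected acyclic $2$-regular graph is a double ray. Finally, $D'\cap\delta(A_1)=\pi\neq\pi_1=D\cap\delta(A_1)$, so $D'\ne D$, a contradiction.
\end{proof}

In this proof, one-endedness serves only to identify Hamilton cycles with spanning double rays, and the degree $3$ enters through Lemma~\ref{lem:parity}. The bound on the cuts is used twice: it makes every Hamilton cycle cross a cut exactly twice, and it makes the parity conditions determine all three parities. The second point can be seen as follows. Form a graph whose vertices are the edges at $w$ and whose edges are the pairs $\pi$ with $h_n(\pi)$ odd. Lemma~\ref{lem:parity} says that all its degrees are even, and on three vertices the only such graph with an edge is the triangle. With more edges at $w$ there is room for other patterns, as the graph $G$ shows.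

\begin{example}\label{ex:four}
Contract $V(G)\setminus V_2$ to a vertex $w$ of degree $5$, and let $C$ be a Hamilton cycle of the quotient. Define $T_0,T_1,T_2$ for $C$ as in Section~\ref{sec:unique}. The proofs of Lemma~\ref{lem:gadget} and of \eqref{eq:T} use only Lemma~\ref{lem:cut}, so they apply for $n=1,2$, and $|T_0|=|T_1|=|T_2|=2$ because $C$ has two edges at $w$. The set $T_1$ has one element in each of $P_1,P_2$, hence so has $T_0$, and the core forces $T_0=\{\alpha_2,\beta_1\}$ as in the proof of Theorem~\ref{thm:main}. So $C$ passes through $a_2\,x\,y\,z\,b_1$, covers $Q_1$ by $b_1b_1'a_1a_1'$ or $b_1a_1'a_1b_1'$, covers $Q_2$ by $a_2b_2'b_2a_2'$ or $a_2a_2'b_2b_2'$, and closes up at $w$. All four choices occur. The pairs at $w$ lie on the tracks $\{\alpha_1,\alpha_2\}$, $\{\alpha_2,\beta_1\}$, $\{\beta_1,\beta_2\}$, $\{\beta_2,\alpha_1\}$, which form a $4$-cycle, in agreement with Lemma~\ref{lem:parity}. By Lemma~\ref{lem:forced}, only the first pair belongs to a spanning double ray of $G$.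
\end{example}

\begin{thebibliography}{9}

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\bibitem{Pitz}
Max Pitz, \emph{Hamilton cycles in infinite cubic graphs}, arXiv:1705.07031 (2017).

\end{thebibliography}
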